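\title{Canceling free abelian factors in quasi-isometries, and permutational lamplighter groups}

\begin{abstract}
Let $E,F$ be non-trivial finite groups and $m\ge 2$. We prove that if the permutational wreath products $E\wr_{\mathbb{Z}}\mathbb{Z}^m$ and $F\wr_{\mathbb{Z}}\mathbb{Z}^m$ are quasi-isometric, then $|E|$ and $|F|$ are powers of a common integer. These groups are direct products of $\mathbb{Z}^{m-1}$ with a lamplighter group. We cancel the factor $\mathbb{Z}^{m-1}$ and apply the theorem of Eskin, Fisher and Whyte on lamplighter groups. The cancellation holds for all metric spaces whose asymptotic cones satisfy a dimension bound and a branching condition. It rests on a topological fact: a flat of top dimension in a product $\mathbb{R}^n\times C$ is a union of Euclidean fibers. We also obtain the quasi-isometric classification of the groups $E\wr_{\mathbb{Z}^m/\Lambda}\mathbb{Z}^m$ with $E$ finite and $\Lambda$ of rank $m-1$.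
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $H$ be a group, $\Lambda$ a normal subgroup of $H$, and $E$ a group. The \emph{permutational wreath product} is
\[
E\wr_{H/\Lambda}H=\Bigl(\bigoplus_{H/\Lambda}E\Bigr)\rtimes H,
\]
where $H$ permutes the coordinates of the direct sum through its action by left translation on $H/\Lambda$. For $H=\mathbb{Z}$ and $\Lambda=0$ this is the \emph{lamplighter group} $L_E=E\wr\mathbb{Z}$. For $m\ge2$ we write $E\wr_{\mathbb{Z}}\mathbb{Z}^m$ for the case $H=\mathbb{Z}^m$ with $\Lambda=\mathbb{Z}^{m-1}$ a coordinate subgroup. Here $\Lambda$ is a direct factor of $H$ and fixes every coordinate, so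
\[
E\wr_{\mathbb{Z}}\mathbb{Z}^m\cong\mathbb{Z}^{m-1}\times L_E .
\]

A map $f$ between metric spaces is a \emph{$(K,c)$-quasi-isometry} if
\[
K^{-1}d(z,z')-c\le d(f(z),f(z'))\le Kd(z,z')+c
\]
for all $z,z'$, and every point of the target is within distance $c$ of the image. Being quasi-isometric is an equivalence relation. A finitely generated group carries a word metric; changing the finite generating set, or passing to a subgroup of finite index, does not change the quasi-isometry class. How much of a finite group $E$ does the class of $E\wr_{\mathbb{Z}}\mathbb{Z}^m$ remember?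

Start with $L_E$. An element is a pair $(\sigma,p)$, where the \emph{lamp configuration} $\sigma\colon\mathbb{Z}\to E$ equals $1$ at all but finitely many places and the \emph{cursor} $p$ is an integer. The product is $(\sigma,p)(\sigma',p')=(u\mapsto\sigma(u)\sigma'(u-p),\,p+p')$. As generators we take $(1,\pm1)$ and, for $e\in E\setminus\{1\}$, the element with cursor $0$ whose only non-trivial lamp is $e$, at position $0$. Right multiplication by these moves the cursor by $\pm1$ or replaces $\sigma(p)$ by $\sigma(p)e$, and $\sigma(p)e$ runs through all values other than $\sigma(p)$. So the word distance $d(g,g')$ is the least number of moves leading from $g$ to $g'$, where a move is a step of the cursor or a change of the lamp under the cursor to any other value. This description does not involve the multiplication of $E$, and it allows neighboring lamps to be grouped.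

\begin{lemma}\label{lem:easy}
Let $E,F$ be non-trivial finite groups with $|E|=q^r$ and $|F|=q^s$ for positive integers $q,r,s$. Then $L_E$ and $L_F$ are quasi-isometric.
\end{lemma}

\begin{proof}
If $|E_1|=|E_2|$, a bijection $E_1\to E_2$ fixing $1$, applied lamp by lamp, is a bijection $L_{E_1}\to L_{E_2}$ that carries moves to moves in both directions, hence an isometry. So we may take $E=(\mathbb{Z}/q)^r$ and $F=(\mathbb{Z}/q)^s$. The elements of $L_{\mathbb{Z}/q}$ with cursor in $r\mathbb{Z}$ form a subgroup of index $r$. The map sending $(\sigma,rp)$ to $(\tilde\sigma,p)$, with $\tilde\sigma(u)=(\sigma(ru),\dots,\sigma(ru+r-1))$, is an isomorphism of this subgroup onto $L_E$. The same holds with $s$ and $F$. So $L_E$ and $L_F$ are both quasi-isometric to $L_{\mathbb{Z}/q}$.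
\end{proof}

For lamplighter groups there are no other coincidences.

\begin{theorem}[Eskin--Fisher--Whyte \cite{EFW1,EFW2}]\label{thm:EFW}
For non-trivial finite groups $E,F$, the groups $L_E$ and $L_F$ are quasi-isometric if and only if there are positive integers $q,r,s$ with $|E|=q^r$ and $|F|=q^s$.
\end{theorem}

The following question comes from \cite{Dumoncel}: \emph{if $E,F$ are non-trivial finite groups, $m\ge2$, and $E\wr_{\mathbb{Z}}\mathbb{Z}^m$ and $F\wr_{\mathbb{Z}}\mathbb{Z}^m$ are quasi-isometric, must $|E|$ and $|F|$ be powers of a common number?} One expects the answer yes, since the factor $\mathbb{Z}^{m-1}$ carries no lamps and is the same on both sides. Theorem~\ref{thm:EFW} would give this if the factor could be canceled, but cancellation is not formal. With $\mathbb{N}=\{0,1,2,\dots\}$, the products $\mathbb{N}\times\mathbb{N}$ and $\mathbb{Z}\times\mathbb{N}$ are quasi-isometric: doubling the polar angle maps a quadrant onto a half-plane and stretches lengths by a factor between $1$ and $2$. Yet $\mathbb{N}$ and $\mathbb{Z}$ are not quasi-isometric (Example~\ref{ex:ray}). Nor does a quasi-isometry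 of a product have to respect the factors. On $\mathbb{Z}\times\mathbb{Z}$ they can be swapped, and on $\mathbb{Z}\times L_E$ the shear
\begin{equation}\label{eq:shear}
(t,(\sigma,p))\longmapsto(t+p,(\sigma,p))
\end{equation}
is an automorphism that moves $\{0\}\times L_E$ to a set at infinite Hausdorff distance from every slice $\{t\}\times L_E$. The shear does permute the lines $\mathbb{Z}\times\{x\}$. We show that every quasi-isometry does so up to a sublinear error, and that this suffices to cancel.

\begin{theorem}\label{thm:main}
Let $m\ge2$ and let $E,F$ be non-trivial finite groups. If $E\wr_{\mathbb{Z}}\mathbb{Z}^m$ and $F\wr_{\mathbb{Z}}\mathbb{Z}^m$ are quasi-isometric, then $|E|$ and $|F|$ are powers of a common integer.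
\end{theorem}

This is a special case of a complete classification.

\begin{theorem}\label{thm:class}
Let $E,F$ be non-trivial finite groups, $m,m'\ge1$, and let $\Lambda\le\mathbb{Z}^m$ and $\Lambda'\le\mathbb{Z}^{m'}$ be subgroups of rank $m-1$ and $m'-1$. Then $E\wr_{\mathbb{Z}^m/\Lambda}\mathbb{Z}^m$ and $F\wr_{\mathbb{Z}^{m'}/\Lambda'}\mathbb{Z}^{m'}$ are quasi-isometric if and only if $m=m'$ and $|E|,|F|$ are powers of a common integer.
\end{theorem}

The cancellation uses only two properties of $L_E$, both about its asymptotic cones. Cones and covering dimension are recalled in Section~\ref{sec:background}; an ultrafilter is fixed there once and for all. Products carry the sum metric, with the $\ell^1$ norm $|\cdot|$ on $\mathbb{Z}^n$ and $\mathbb{R}^n$.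

\begin{definition}\label{def:branched}
Let $k\ge1$. A non-empty metric space $C$ is \emph{$k$-branched} if
\begin{itemize}
\item[$(D_k)$] every compact subset of $C$ has covering dimension at most $k$, and
\item[$(I_k)$] each point of $C$ is the intersection of the images of a non-empty family of bilipschitz embeddings $\mathbb{R}^k\to C$.
\end{itemize}
We write $\mathcal{C}_k$ for the class of non-empty metric spaces all of whose asymptotic cones, for all base points and all scales $r_i\to\infty$, are $k$-branched.
\end{definition}

Thus $C$ contains $k$-dimensional flats through every point and nothing of higher dimension, and the flats through a point have nothing else in common. The line $\mathbb{R}$ satisfies $(D_1)$ but not $(I_1)$, since a bilipschitz embedding $\mathbb{R}\to\mathbb{R}$ is onto. This is how $(I_k)$ excludes the swap on $\mathbb{Z}\times\mathbb{Z}$.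

\begin{theorem}\label{thm:cancel}
Let $M\in\mathcal{C}_k$, $M'\in\mathcal{C}_{k'}$ and $n,n'\ge0$. Let $f\colon\mathbb{Z}^n\times M\to\mathbb{Z}^{n'}\times M'$ be a $(K,c)$-quasi-isometry, let $\pi$ be the projection to $M'$, and put $\phi_t(x)=\pi f(t,x)$. Then:
\begin{enumerate}
\item[(1)] $n=n'$ and $k=k'$;
\item[(2)] the maps $\phi_t\colon M\to M'$, $t\in\mathbb{Z}^n$, are quasi-isometries with constants independent of $t$;
\item[(3)] for every $\varepsilon>0$ there is $R$ with $d(\phi_t(x),\phi_{t'}(x))\le\varepsilon|t-t'|+R$ for all $t,t',x$.
\end{enumerate}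
In particular, $\mathbb{Z}^n\times M$ and $\mathbb{Z}^{n'}\times M'$ are quasi-isometric if and only if $n=n'$ and $M,M'$ are quasi-isometric.
\end{theorem}

Part (3) says that the $M'$-coordinate of $f(t,x)$ depends sublinearly on $t$. The shear \eqref{eq:shear} shows that the other coordinate may depend linearly on $x$. We prove in Section~\ref{sec:lamp} that $L_E\in\mathcal{C}_1$ and that a product of $k$ lamplighter groups lies in $\mathcal{C}_k$, which gives the following.

\begin{corollary}\label{cor:products}
Let $E_1,\dots,E_k$ and $F_1,\dots,F_{k'}$ be non-trivial finite groups, $k,k'\ge1$, and $n,n'\ge0$. If $\mathbb{Z}^n\times\prod_{j=1}^kL_{E_j}$ and $\mathbb{Z}^{n'}\times\prod_{j=1}^{k'}L_{F_j}$ are quasi-isometric, then $n=n'$, $k=k'$, and $\prod_jL_{E_j}$ and $\prod_jL_{F_j}$ are quasi-isometric.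
\end{corollary}

In the cones, $f$ becomes a bilipschitz homeomorphism $\mathbb{R}^n\times C\to\mathbb{R}^{n'}\times C'$, and the problem is to show that it maps the \emph{fibers} $\mathbb{R}^n\times\{x\}$ onto fibers. Section~\ref{sec:book} does this by hand in a model case. Section~\ref{sec:flats} proves the topological proposition behind the general case, Section~\ref{sec:cancel} proves Theorem~\ref{thm:cancel}, and Section~\ref{sec:class} deduces the classification.

\section{Cones, dimension and cohomology}\label{sec:background}

\subsection*{Asymptotic cones}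
A quasi-isometry need not be continuous, so topology cannot be applied to it directly. Rescaling by factors tending to zero removes the additive constant $c$, and an ultrafilter provides the limit.

Fix a non-principal ultrafilter $\omega$ on the positive integers: a finitely additive probability measure on all subsets, with values in $\{0,1\}$, vanishing on finite sets. Every bounded real sequence $(a_i)$ has a unique \emph{$\omega$-limit}, the number $a=\lim_\omega a_i$ such that $\{i:|a_i-a|<\eta\}$ has measure $1$ for every $\eta>0$. The $\omega$-limit is linear, preserves weak inequalities, commutes with $\min$ and $\max$, and agrees with the ordinary limit when that exists.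

Let $M$ be a metric space, $o_i\in M$ base points and $r_i\to\infty$ scales. The \emph{asymptotic cone} $\operatorname{Cone}(M;o_i,r_i)$ is the set of sequences $(x_i)$ in $M$ with $d(x_i,o_i)/r_i$ bounded, with distance $\lim_\omega d(x_i,y_i)/r_i$, sequences at distance $0$ being identified. The class of $(x_i)$ is written $[x_i]$. A map $h$ is \emph{$K$-bilipschitz} if $K^{-1}d(z,z')\le d(h(z),h(z'))\le Kd(z,z')$.

\begin{lemma}\label{lem:cones}
\begin{enumerate}
\item[(a)] The cone of a finite product is the product of the cones of the factors, and $[s_i]\mapsto\lim_\omega(s_i-t_i)/r_i$ is an isometry of $\operatorname{Cone}(\mathbb{Z}^n;t_i,r_i)$ onto $\mathbb{R}^n$.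
\item[(b)] A $(K,c)$-quasi-isometry $f\colon M_1\to M_2$ induces a $K$-bilipschitz bijection
\[
f_\omega\colon\operatorname{Cone}(M_1;o_i,r_i)\to\operatorname{Cone}(M_2;f(o_i),r_i),\qquad[z_i]\mapsto[f(z_i)].
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With the sum metric, a sequence in the product is admissible exactly when its coordinates are, and distances add because $\lim_\omega$ is linear. The map to $\mathbb{R}^n$, taken coordinatewise, preserves $\ell^1$ distances, and $v$ is the image of $[t_i+\lfloor r_iv\rfloor]$, with integer parts in each coordinate.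

(b) Dividing the quasi-isometry inequalities by $r_i$ and using $c/r_i\to0$ shows that $f_\omega$ is well defined and $K$-bilipschitz. Given $[w_i]$ in the target, choose $z_i$ with $d(f(z_i),w_i)\le c$. Then $d(z_i,o_i)\le K(d(f(z_i),f(o_i))+c)\le K(d(w_i,f(o_i))+2c)$, so $(z_i)$ is admissible, and $f_\omega[z_i]=[w_i]$.
\end{proof}

\begin{example}\label{ex:ray}
For constant base points, the cones of $\mathbb{N}$ and $\mathbb{Z}$ are the ray $[0,\infty)$ and the line $\mathbb{R}$. These are not homeomorphic, so by (b) $\mathbb{N}$ and $\mathbb{Z}$ are not quasi-isometric.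
\end{example}

\subsection*{Dimension}
A compact metrizable space $P$ has \emph{covering dimension} $\dim P\le k$ if every open cover of $P$ has an open refinement covering $P$ in which each point lies in at most $k+1$ sets. We use these standard facts: $\dim Z\le\dim P$ for closed $Z\subset P$; $\dim(P\times P')\le\dim P+\dim P'$ for non-empty compact metrizable $P,P'$; and $\dim[0,1]^N=N$. We also use \emph{invariance of domain}: a continuous injective map from an open subset of $\mathbb{R}^N$ to $\mathbb{R}^N$ has open image. It follows that $\mathbb{R}^{n'}$ admits no continuous injection into $\mathbb{R}^n$ for $n'>n$, because composing with $\mathbb{R}^n\subset\mathbb{R}^{n'}$ would give a non-open image.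

A compact subset of a product lies in the product of its projections. So if compact subsets of $C$ have dimension at most $k$, every non-empty compact $Z\subset\mathbb{R}^n\times C$ satisfies
\begin{equation}\label{eq:box}
Z\subset Q=[-R,R]^n\times P\quad\text{with $P\subset C$ compact},\qquad\dim Z\le\dim Q\le n+k .
\end{equation}

\subsection*{\v{C}ech cohomology}
We shall take cohomology of compact sets about which nothing else is known, such as the intersection of two embedded balls. \v{C}ech cohomology is suited to this. Throughout, $H^*$ is \v{C}ech cohomology of compact metrizable spaces and pairs, with coefficients in $\mathbb{F}_2$: the direct limit, over finite open covers of $Q$, of the simplicial cohomology of the nerve relative to the subcomplex spanned by families of sets with a common point in $Z$. It has the usual values on points and spheres, and: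
\begin{itemize}
\item[(H1)] homotopic maps induce the same homomorphism;
\item[(H2)] for $Z\subset Q$ compact, $H^j(Q)\to H^j(Z)\to H^{j+1}(Q,Z)$ is exact;
\item[(H3)] for compact subsets $Z_1,Z_2$ of a metric space, the Mayer--Vietoris sequence $H^j(Z_1)\oplus H^j(Z_2)\to H^j(Z_1\cap Z_2)\to H^{j+1}(Z_1\cup Z_2)$ is exact;
\item[(H4)] $H^j(Q,Z)=0$ for $j>\dim Q$ and $Z\subset Q$ compact, possibly empty.
\end{itemize}
Property (H4) holds because covers whose nerve has dimension at most $\dim Q$ are cofinal.

\section{A model case: a book with four pages}\label{sec:book}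

Let $T\subset\mathbb{R}^2$ be the union of the two coordinate axes $\ell$ and $\ell'$, with the $\ell^1$ metric, and let $o$ be the origin. The space $X=\mathbb{R}\times T$ is a book with spine $\mathbb{R}\times\{o\}$ and four open pages, the products of $\mathbb{R}$ with the four open half-axes. Let $h\colon X\to X$ be a bilipschitz homeomorphism. We show that $h$ maps the spine onto a fiber, by an argument whose structure survives in general.

\emph{Step 1: a bilipschitz plane is a union of fibers.} Let $\iota\colon\mathbb{R}^2\to X$ be a bilipschitz embedding and $Y=\iota(\mathbb{R}^2)$. Then $Y$ is complete, hence closed. Let $P$ be an open page. It is homeomorphic to $\mathbb{R}^2$, and $\iota$ maps the open set $\iota^{-1}(P)$ injectively into it, so $Y\cap P$ is open in $P$ by invariance of domain. Being also closed in $P$, it is empty or all of $P$. Since $\mathbb{R}^2$ does not inject continuously into the spine, $Y$ contains a page, and then the spine, which lies in the closure of that page. So $Y$ is the union of the spine and some pages.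

\emph{Step 2: intersect.} The spine is the intersection of the planes $\mathbb{R}\times\ell$ and $\mathbb{R}\times\ell'$. Their images under $h$ are bilipschitz planes, hence unions of fibers. So $h(\mathbb{R}\times\{o\})$, the intersection of these images, has the form $\mathbb{R}\times A$.

\emph{Step 3: one fiber only.} The set $\mathbb{R}\times A$ is homeomorphic to $\mathbb{R}$. By invariance of domain each fiber in it is open in it, and by connectedness there is only one.

Steps 2 and 3 work at any point $x$ of any space $C$ that is an intersection of lines; this is condition $(I_1)$. Step 1 used that $X$ is a surface away from the spine. That is lost as soon as every point of $C$ is a crossing of lines, as in the cones of $L_E$. Step~1 must therefore be redone without pages.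

The substitute is a rigidity property of discs. Let $B\subset Y$ be the image of a large round disc and $S$ its boundary circle. Let $z$ be a point of $B$ far from $S$, and let $\Phi$ be a homeomorphism of $X$ that slides $z$ along its fiber and fixes $S$. Then $\Phi(B)$ is another disc bounded by $S$. If it differed from $B$, the two discs together would enclose a bubble, detected by a class in $H^2(B\cup\Phi(B))$. There is no room for a bubble: a compact subset of $X$ lies in a box $[-R,R]\times P$, which has dimension at most $2$ but is homotopy equivalent to $P$, of dimension at most $1$. So $\Phi(B)=B$, and $B$ contains the slid point. The next section makes this precise.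

\section{Flats of top dimension are unions of fibers}\label{sec:flats}

Throughout this section $n,k\ge1$, $N=n+k$, $C'$ is a metric space all of whose compact subsets have dimension at most $k$, and $X=\mathbb{R}^n\times C'$.

\begin{proposition}\label{prop:flats}
The image of a bilipschitz embedding $\iota\colon\mathbb{R}^{n+k}\to X$ is a union of fibers $\mathbb{R}^n\times\{y\}$.
\end{proposition}

We first exclude bubbles.

\begin{lemma}\label{lem:bubble}
$H^N(Z)=0$ for every compact $Z\subset X$.
\end{lemma}

\begin{proof}
Let $Z\ne\emptyset$ and take $Q=[-R,R]^n\times P$ as in \eqref{eq:box}. Since $\dim Q\le N$, we have $H^{N+1}(Q,Z)=0$ by (H4), so $H^N(Q)\to H^N(Z)$ is onto by (H2). By (H1), $H^N(Q)\cong H^N(P)$, and this vanishes by (H4) because $N=n+k>k\ge\dim P$.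
\end{proof}

Next we need to say that a compact set spans a sphere, in a way that is invariant under homeomorphisms and makes sense for arbitrary compact sets. Let $D\subset\mathbb{R}^N$ be a closed round ball, $\iota\colon D\to X$ a continuous injective map, $B=\iota(D)$ and $S=\iota(\partial D)$. Then $S$ is an $(N-1)$-sphere and $H^{N-1}(S)=\mathbb{F}_2$. A compact set $B'$ with $S\subset B'\subset X$ \emph{fills} $S$ if the restriction $H^{N-1}(B')\to H^{N-1}(S)$ is zero. Since $B$ is contractible and $N-1\ge1$, we have $H^{N-1}(B)=0$, so $B$ fills $S$.

\begin{lemma}\label{lem:filling}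
Every compact set that fills $S$ contains $B$. If $\Phi$ is a homeomorphism of $X$ that fixes $S$ pointwise, then $\Phi(B)=B$.
\end{lemma}

\begin{proof}
Let $B'$ fill $S$. In the exact sequence (H3)
\[
H^{N-1}(B)\oplus H^{N-1}(B')\to H^{N-1}(B\cap B')\to H^N(B\cup B')
\]
the group $H^{N-1}(B)$ is zero, and $H^N(B\cup B')=0$ by Lemma~\ref{lem:bubble}. So $H^{N-1}(B')\to H^{N-1}(B\cap B')$ is onto. Its composite with $H^{N-1}(B\cap B')\to H^{N-1}(S)$ is zero because $B'$ fills $S$. Hence $B\cap B'$ also fills $S$.

Suppose that some $z\in B$ is not in $B'$. Since $S\subset B'$, we have $z=\iota(w)$ with $w$ in the interior of $D$. Radial projection from $w$ retracts $D\setminus\{w\}$ onto $\partial D$. Transported by $\iota$ and restricted to $B\cap B'\subset B\setminus\{z\}$, it gives a retraction of $B\cap B'$ onto $S$. So $H^{N-1}(B\cap B')\to H^{N-1}(S)=\mathbb{F}_2$ is onto, which contradicts the previous paragraph. Thus $B\subset B'$.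

If $\Phi$ fixes $S$ pointwise, it restricts to a homeomorphism $B\to\Phi(B)$ that commutes with the inclusions of $S$, so $\Phi(B)$ fills $S$. The same holds for $\Phi^{-1}$. By the first part $B\subset\Phi(B)$ and $B\subset\Phi^{-1}(B)$, that is, $\Phi(B)=B$.
\end{proof}

We know nothing about homeomorphisms of $C'$, but the factor $\mathbb{R}^n$ supplies homeomorphisms of $X$ with bounded support.

\begin{lemma}\label{lem:slide}
Let $z=(v,y)\in X$ and $w\in\mathbb{R}^n\setminus\{0\}$. There is a homeomorphism $\Phi$ of $X$ with $\Phi(z)=(v+w,y)$ that is the identity outside the open ball of radius $2|w|$ about $z$.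
\end{lemma}

\begin{proof}
Let $\psi(x)=\max\{0,\,1-d(x,z)/(2|w|)\}$ for $x\in X$, and $\Phi(a,u)=(a+\psi(a,u)w,\,u)$. Then $\psi(z)=1$ and $\psi=0$ outside the ball. The function $\psi$ is $1/(2|w|)$-Lipschitz, so $|\psi(x)w-\psi(x')w|\le\frac12d(x,x')$, and therefore
\[
\tfrac12d(x,x')\le d(\Phi(x),\Phi(x'))\le\tfrac32d(x,x').
\]
For $(b,u)\in X$, the map $a\mapsto b-\psi(a,u)w$ is a $\frac12$-Lipschitz self-map of $\mathbb{R}^n$, and its fixed point $a$ satisfies $\Phi(a,u)=(b,u)$. So $\Phi$ is a bilipschitz bijection.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flats}]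
Let $z=(v,y)$ be in the image of $\iota$ and let $w\in\mathbb{R}^n\setminus\{0\}$. We show that $(v+w,y)$ is in the image. As $\iota$ is bilipschitz, the preimage of the open ball of radius $2|w|$ about $z$ is bounded, so it lies in the interior of a closed round ball $D$. Then $z\in B=\iota(D)$, and $S=\iota(\partial D)$ misses the ball about $z$ because $\iota$ is injective. The homeomorphism $\Phi$ of Lemma~\ref{lem:slide} fixes $S$ pointwise, so $(v+w,y)=\Phi(z)\in\Phi(B)=B$ by Lemma~\ref{lem:filling}.
\end{proof}

\begin{remark}
The dimension bound is used only in Lemma~\ref{lem:bubble}, and it cannot be dropped: for $C'=\mathbb{R}^{k+1}$ the flat $\mathbb{R}^{n-1}\times\{0\}\times\mathbb{R}^{k+1}$ has dimension $n+k$ and contains no fiber. The flat must have top dimension: the diagonal of $\mathbb{R}\times\mathbb{R}$ is not a union of fibers. The lower Lipschitz bound serves to push $S$ away from the support of $\Phi$; an embedding of $\mathbb{R}^{n+k}$ onto a bounded open ball of $\mathbb{R}^n\times\mathbb{R}^k$ shows that some such condition is needed.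
\end{remark}

\section{Cancellation}\label{sec:cancel}

We first carry out Steps 2 and 3 of Section~\ref{sec:book} in general. The dimensions on the two sides are not known to agree in advance, and Proposition~\ref{prop:flats} needs flats of top dimension in the target, so we begin by comparing total dimensions.

\begin{proposition}\label{prop:fibers}
Let $C$ be $k$-branched and $C'$ be $k'$-branched, let $n,n'\ge0$, and let $h\colon\mathbb{R}^n\times C\to\mathbb{R}^{n'}\times C'$ be a $K$-bilipschitz bijection. Then $n=n'$, $k=k'$, and there is a $K$-bilipschitz bijection $\bar h\colon C\to C'$ with $h(\mathbb{R}^n\times\{x\})=\mathbb{R}^n\times\{\bar h(x)\}$ for all $x\in C$.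
\end{proposition}

\begin{proof}
\emph{Total dimension.} By $(I_k)$ the cube $[0,1]^{n+k}$ embeds in $\mathbb{R}^n\times C$. Its image under $h$ is a compact subset of $\mathbb{R}^{n'}\times C'$, so $n+k\le n'+k'$ by $(D_{k'})$ and \eqref{eq:box}. The same argument for $h^{-1}$ gives $n+k=n'+k'$.

\emph{Images of fibers.} Suppose $n'\ge1$. Let $x\in C$ and let $(\ell_j)$ be a family of embeddings as in $(I_k)$ for $x$. Each $h\circ(\mathrm{id}\times\ell_j)$ is a bilipschitz embedding of $\mathbb{R}^{n+k}=\mathbb{R}^{n'+k'}$ into $\mathbb{R}^{n'}\times C'$, so its image is a union of fibers by Proposition~\ref{prop:flats}. An intersection of unions of fibers is a union of fibers, and $h$ is injective, so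
\begin{equation}\label{eq:A}
h(\mathbb{R}^n\times\{x\})=\bigcap_jh\bigl(\mathbb{R}^n\times\ell_j(\mathbb{R}^k)\bigr)=\mathbb{R}^{n'}\times A
\end{equation}
for a non-empty set $A\subset C'$. Then $h^{-1}$ injects a fiber $\mathbb{R}^{n'}\times\{a\}$ continuously into $\mathbb{R}^n\times\{x\}$, so $n'\le n$. This inequality is trivial if $n'=0$. Applied to $h^{-1}$ it gives $n\le n'$. Hence $n=n'$ and $k=k'$.

\emph{The induced map.} If $n=0$, take $\bar h=h$. If $n\ge1$, the sets $h^{-1}(\mathbb{R}^n\times\{a\})$, $a\in A$, partition $\mathbb{R}^n\times\{x\}$ by \eqref{eq:A}. Each is non-empty, and open in $\mathbb{R}^n\times\{x\}$ by invariance of domain. By connectedness $A$ is a single point, which we call $\bar h(x)$. Distinct fibers have disjoint images and every point of the target is hit, so $\bar h$ is a bijection. For the sum metric, $d(x,x')$ is the infimum of the distances between points of the fibers over $x$ and $x'$. Since $h$ maps these fibers \emph{onto} the fibers over $\bar h(x)$ and $\bar h(x')$ and distorts distances by at most $K$, the map $\bar h$ is $K$-bilipschitz.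
\end{proof}

To return from cones to spaces we argue by contradiction. If a uniform estimate fails, it fails along a sequence of places and scales, and we take the cone at those places and scales. This is why $\mathcal{C}_k$ involves all base points and all scales.

\begin{proof}[Proof of Theorem~\ref{thm:cancel}]
Let $t_i\in\mathbb{Z}^n$, $x_i\in M$ and $r_i\to\infty$ be arbitrary, and put
\[
C=\operatorname{Cone}(M;x_i,r_i),\qquad C'=\operatorname{Cone}(M';\phi_{t_i}(x_i),r_i).
\]
By Lemma~\ref{lem:cones}, with base points $(t_i,x_i)$ and $f(t_i,x_i)$, the map $f_\omega$ is a $K$-bilipschitz bijection $\mathbb{R}^n\times C\to\mathbb{R}^{n'}\times C'$. Proposition~\ref{prop:fibers} gives (1) and a $K$-bilipschitz bijection $\bar f\colon C\to C'$. If $|s_i-t_i|/r_i$ is bounded and $[z_i]\in C$, then $[(s_i,z_i)]$ lies in the fiber over $[z_i]$, and the $C'$-coordinate of its image $[f(s_i,z_i)]$ is $[\phi_{s_i}(z_i)]$. Hence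
\begin{equation}\label{eq:key}
[\phi_{s_i}(z_i)]=\bar f[z_i]\qquad\text{whenever $|s_i-t_i|/r_i$ is bounded and $[z_i]\in C$.}
\end{equation}
We call this the construction for $(t_i,x_i,r_i)$.

(2) \emph{Upper bound.} Since $\pi$ is $1$-Lipschitz, $d(\phi_t(x),\phi_t(x'))\le Kd(x,x')+c$.

\emph{Lower bound.} We claim that there is $c'$ with $d(\phi_t(x),\phi_t(x'))\ge\frac1{2K}d(x,x')-c'$ for all $t,x,x'$. Otherwise there are $t_i,x_i,x_i'$ with
\[
d(\phi_{t_i}(x_i),\phi_{t_i}(x_i'))<\tfrac1{2K}d(x_i,x_i')-i .
\]
The left side is non-negative, so $r_i=d(x_i,x_i')>2Ki$ tends to infinity. In the construction for $(t_i,x_i,r_i)$ the points $[x_i]$ and $[x_i']$ of $C$ are at distance $1$. By \eqref{eq:key}, $\lim_\omega d(\phi_{t_i}(x_i),\phi_{t_i}(x_i'))/r_i=d(\bar f[x_i],\bar f[x_i'])\ge1/K$. The choice of the sequences makes this limit at most $1/(2K)$, a contradiction.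

\emph{Coarse surjectivity.} We claim that there is $c''$ such that every point of $M'$ is within $c''$ of $\phi_t(M)$, for all $t$. Otherwise there are $t_i$ and $y_i\in M'$ such that the distance $r_i$ from $y_i$ to $\phi_{t_i}(M)$ tends to infinity. Choose $x_i$ with $d(\phi_{t_i}(x_i),y_i)\le r_i+1$. In the construction for $(t_i,x_i,r_i)$ we have $[y_i]\in C'$. As $\bar f$ is onto, $[y_i]=\bar f[z_i]=[\phi_{t_i}(z_i)]$ for some $[z_i]\in C$, so $\lim_\omega d(y_i,\phi_{t_i}(z_i))/r_i=0$. But $d(y_i,\phi_{t_i}(z_i))\ge r_i$ for all $i$, a contradiction.

So each $\phi_t$ is a $(2K,\max\{c,c',c''\})$-quasi-isometry.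

(3) If this fails for some $\varepsilon>0$, there are $t_i,t_i',x_i$ with
\[
d(\phi_{t_i}(x_i),\phi_{t_i'}(x_i))>\varepsilon|t_i-t_i'|+i .
\]
The left side is at most $K|t_i-t_i'|+c$, so $r_i=|t_i-t_i'|\to\infty$. In the construction for $(t_i,x_i,r_i)$, formula \eqref{eq:key} with $s_i=t_i$ and with $s_i=t_i'$ gives $[\phi_{t_i}(x_i)]=\bar f[x_i]=[\phi_{t_i'}(x_i)]$. So $\lim_\omega d(\phi_{t_i}(x_i),\phi_{t_i'}(x_i))/r_i=0$, while the choice of the sequences makes this limit at least $\varepsilon$.

The last statement follows from (1) and (2) in one direction. Conversely, if $g\colon M\to M'$ is a $(K,c)$-quasi-isometry with $K\ge1$, then so is $\mathrm{id}\times g$ for the sum metrics.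
\end{proof}

\section{Cones of lamplighter groups}\label{sec:lamp}

Let $E$ be a non-trivial finite group and $d$ the word metric on $L_E$ described in Section~\ref{sec:intro}. Up to a bounded factor, the distance between two elements is the length of the interval that the cursor has to cover. For $g=(\sigma,p)$ and $g'=(\sigma',p')$, the \emph{hull} $[a(g,g'),b(g,g')]$ is the convex hull of the finite set $\{p,p'\}\cup\{u:\sigma(u)\ne\sigma'(u)\}$, and $\rho(g,g')=b(g,g')-a(g,g')$ is its length; see Figure~\ref{fig:hull}. The hull is symmetric in $g$ and $g'$.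

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-1.3,-0.4) rectangle (4.3,1.95);
\foreach \x in {-4,...,6} {
  \draw[fill=white] (\x,1.2) circle (0.13);
  \draw[fill=white] (\x,0) circle (0.13);
  \node at (\x,-0.8) {\small $\x$};
}
\foreach \x in {-3,-1,2} { \fill (\x,1.2) circle (0.13); }
\foreach \x in {-3,2,4} { \fill (\x,0) circle (0.13); }
\draw[->,thick] (1,1.85) -- (1,1.4);
\draw[->,thick] (2,0.65) -- (2,0.2);
\node at (-5,1.2) {$g$};
\node at (-5,0) {$g'$};
\end{tikzpicture}
\caption{Two elements $g,g'$ of the lamplighter group $(\mathbb{Z}/2)\wr\mathbb{Z}$. Black lamps are non-trivial and arrows mark the cursors, at $1$ and $2$. The configurations differ at $-1$ and $4$. The shaded hull $[-1,4]$ is the smallest interval containing both cursors and all differences, and $\rho(g,g')=5$.}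
\label{fig:hull}
\end{figure}

\begin{lemma}\label{lem:hull}
For all $g,g',g''\in L_E$,
\begin{equation}\label{eq:ultra}
a(g,g'')\ge\min\{a(g,g'),a(g',g'')\},\qquad b(g,g'')\le\max\{b(g,g'),b(g',g'')\},
\end{equation}
$\rho$ satisfies the triangle inequality, and $\rho\le d\le3\rho+1$.
\end{lemma}

\begin{proof}
The hulls of $(g,g')$ and $(g',g'')$ both contain $p'$, so their union is an interval, of length at most $\rho(g,g')+\rho(g',g'')$. It contains $p$ and $p''$. It also contains every $u$ with $\sigma(u)\ne\sigma''(u)$, since then $\sigma(u)\ne\sigma'(u)$ or $\sigma'(u)\ne\sigma''(u)$. So it contains the hull of $(g,g'')$, which gives \eqref{eq:ultra} and the triangle inequality.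

Write $a,b,\rho$ for the values at $(g,g')$. On a path from $g$ to $g'$ the cursor visits $p$, $p'$ and every place where the lamps differ, hence both $a$ and $b$; so $d\ge b-a$. For the upper bound let $p\le p'$, by symmetry. The walk $p\to a\to b\to p'$ has $(p-a)+(b-a)+(b-p')\le2\rho$ steps, because $p\le p'$ gives $(p-a)+(b-p')\le b-a$. It passes all $\rho+1$ integers of the hull, and at most one lamp change is needed at each.
\end{proof}

\begin{proposition}\label{prop:lamp}
$L_E\in\mathcal{C}_1$ for every non-trivial finite group $E$.
\end{proposition}

The inequalities \eqref{eq:ultra} have the shape of an ultrametric inequality, and this is the source of the dimension bound. The cursor maps the cone to $\mathbb{R}$. Over a short interval, the relation ``the hull stays inside a slightly longer interval'' is transitive, and it cuts the preimage into small, well separated pieces. So all of the dimension comes from the cursor. The branching comes from the two ways to walk away from a point: leaving the lamps alone, or changing each lamp on the way.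

\begin{proof}
Let $C=\operatorname{Cone}(L_E;o_i,r_i)$. By Lemma~\ref{lem:hull}, $\rho([g_i],[g_i'])=\lim_\omega\rho(g_i,g_i')/r_i$ does not depend on the representatives and satisfies $\rho\le d\le3\rho$ on $C$. So $\rho$ is a metric on $C$, bilipschitz equivalent to $d$, and a sequence $(g_i)$ is admissible if and only if $\rho(g_i,o_i)/r_i$ is bounded. Both $(D_1)$ and $(I_1)$ are invariant under bilipschitz equivalence, so we work with $\rho$.

\emph{Proof of $(D_1)$.} Write $p(g)$ for the cursor of $g$ and $p_i^0=p(o_i)$. Fix a representative sequence for each point of $C$. For $x=[g_i]$ and $y=[g_i']$, with these representatives, put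
\[
\kappa(x)=\lim_\omega\frac{p(g_i)-p_i^0}{r_i},\qquad
\alpha(x,y)=\lim_\omega\frac{a(g_i,g_i')-p_i^0}{r_i},\qquad
\beta(x,y)=\lim_\omega\frac{b(g_i,g_i')-p_i^0}{r_i}.
\]
The sequences are bounded, because $|p(g_i)-p_i^0|\le\rho(g_i,o_i)$ and both ends of the hull are within $\rho(g_i,g_i')$ of $p(g_i)$. In the limit, $\alpha$ and $\beta$ are symmetric and satisfy \eqref{eq:ultra}, and
\[
\rho=\beta-\alpha,\qquad\kappa(x),\kappa(y)\in[\alpha(x,y),\beta(x,y)],\qquad\alpha(x,x)=\beta(x,x)=\kappa(x).
\]
In particular $\kappa$ is $1$-Lipschitz.

Let $\varepsilon>0$ and $J_j=(j\varepsilon,(j+2)\varepsilon)$ for $j\in\mathbb{Z}$. A real number $s$ lies in $J_j$ exactly when $s/\varepsilon-2<j<s/\varepsilon$, which holds for one or two values of $j$. On the open set $V_j=\kappa^{-1}(J_j)$ define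
\[
x\sim y\iff\alpha(x,y)\ge(j-1)\varepsilon\ \text{ and }\ \beta(x,y)\le(j+3)\varepsilon .
\]
This relation is reflexive since $\kappa(x)\in J_j$, symmetric, and transitive by \eqref{eq:ultra}. Its classes have diameter at most $4\varepsilon$. The margin $\varepsilon$ on each side of $J_j$ separates them: if $x,y\in V_j$ and $x\not\sim y$, then either $\alpha(x,y)<(j-1)\varepsilon$ and
\[
\rho(x,y)\ge\kappa(x)-\alpha(x,y)>j\varepsilon-(j-1)\varepsilon=\varepsilon,
\]
or $\beta(x,y)>(j+3)\varepsilon$ and $\rho(x,y)\ge\beta(x,y)-\kappa(x)>(j+3)\varepsilon-(j+2)\varepsilon=\varepsilon$. So a class contains all points of $V_j$ within $\varepsilon$ of any of its points, and is open in $C$. The classes, over all $j$, form an open cover of $C$ by sets of diameter at most $4\varepsilon$. A point lies in one class for each $j$ with $\kappa(x)\in J_j$, hence in at most two. Given an open cover of a compact set $P\subset C$, take $4\varepsilon$ below a Lebesgue number; the traces of the classes on $P$ refine the cover. So $\dim P\le1$.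

\emph{Proof of $(I_1)$.} Let $x=[(\sigma_i,p_i)]$ and fix $e\in E\setminus\{1\}$. For $s\in\mathbb{R}$ let $p_i(s)=p_i+\lfloor sr_i\rfloor$, and let $A_i(s)$ be the set of integers $u$ with $p_i\le u<p_i(s)$ or $p_i(s)\le u<p_i$. Let $\sigma_i^s(u)=\sigma_i(u)e$ for $u\in A_i(s)$ and $\sigma_i^s(u)=\sigma_i(u)$ otherwise. Put
\[
\ell(s)=[(\sigma_i,p_i(s))],\qquad\ell'(s)=[(\sigma_i^s,p_i(s))].
\]
Then $p_i(0)=p_i$ and $A_i(0)=\emptyset$, so $\ell(0)=\ell'(0)=x$.

Let $s\le s'$, so that $p_i(s)\le p_i(s')$. The hull of $(\sigma_i,p_i(s))$ and $(\sigma_i,p_i(s'))$ is $[p_i(s),p_i(s')]$. The configurations $\sigma_i^s$ and $\sigma_i^{s'}$ differ exactly on the symmetric difference of $A_i(s)$ and $A_i(s')$. This is the set of integers in $[p_i(s),p_i(s'))$: if $p_i\le p_i(s)$ it is $A_i(s')\setminus A_i(s)$, if $p_i(s')\le p_i$ it is $A_i(s)\setminus A_i(s')$, and if $p_i(s)\le p_i\le p_i(s')$ it is the disjoint union of the two sets. So the hull for $\ell'$ is again $[p_i(s),p_i(s')]$. Its length differs from $(s'-s)r_i$ by at most $1$. Comparing with the parameter $0$ shows that all the sequences are admissible, and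 $\ell,\ell'\colon\mathbb{R}\to C$ are isometric embeddings for $\rho$.

Now let $s,s'$ be arbitrary and compare $\ell(s)$ with $\ell'(s')$. The hull contains both cursors, so $\rho(\ell(s),\ell'(s'))\ge|s-s'|$. The lamps differ exactly on $A_i(s')$, which consists of $|\lfloor s'r_i\rfloor|$ consecutive integers, so the hull has length at least $|\lfloor s'r_i\rfloor|-1$ and $\rho(\ell(s),\ell'(s'))\ge|s'|$. Thus $\ell(s)=\ell'(s')$ forces $s=s'=0$, and $\ell(\mathbb{R})\cap\ell'(\mathbb{R})=\{x\}$.
\end{proof}

Non-triviality of $E$ is used in the choice of $e$; for trivial $E$ we have $L_E=\mathbb{Z}$, whose cones are lines and fail $(I_1)$. Finiteness of $E$ makes the generating set finite, and is needed again in Theorem~\ref{thm:EFW}.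

\begin{proof}[Proof of Corollary~\ref{cor:products}]
By Lemma~\ref{lem:cones}(a), a cone of $\prod_{j=1}^kL_{E_j}$ is a product $C_1\times\dots\times C_k$ of cones of the factors. A compact subset lies in the product of its projections, each of dimension at most $1$, so $(D_k)$ holds. For $x=(x_1,\dots,x_k)$ let $\ell_j,\ell_j'$ be the two lines through $x_j$ constructed above. The products $\prod_j\ell_j$ and $\prod_j\ell_j'$ are bilipschitz embeddings of $\mathbb{R}^k$, and their images meet in $\prod_j(\ell_j(\mathbb{R})\cap\ell_j'(\mathbb{R}))=\{x\}$. So $\prod_jL_{E_j}\in\mathcal{C}_k$, and by the same argument $\prod_jL_{F_j}\in\mathcal{C}_{k'}$. Theorem~\ref{thm:cancel} applies.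
\end{proof}

\section{The classification}\label{sec:class}

When $\Lambda$ has rank $m-1$, the quotient $\mathbb{Z}^m/\Lambda$ may have torsion. Passing to a subgroup of finite index absorbs the torsion into the lamp group.

\begin{lemma}\label{lem:reduce}
Let $m\ge1$, let $\Lambda\le\mathbb{Z}^m$ have rank $m-1$, and write $\mathbb{Z}^m/\Lambda\cong\mathbb{Z}\times A$ with $A$ finite. For every finite group $E$, the group $E\wr_{\mathbb{Z}^m/\Lambda}\mathbb{Z}^m$ has a subgroup of finite index isomorphic to $\mathbb{Z}^{m-1}\times L_{E^A}$.
\end{lemma}

\begin{proof}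
The quotient is a finitely generated abelian group of rank $1$, which gives the decomposition. Let $H_1\le\mathbb{Z}^m$ be the preimage of $\mathbb{Z}\times\{0\}$. It contains $\Lambda$, has index $|A|$, and $H_1/\Lambda\cong\mathbb{Z}$. The subgroup $G_1=\bigl(\bigoplus_{\mathbb{Z}\times A}E\bigr)\rtimes H_1$ has index $|A|$. The group $H_1$ acts on $\mathbb{Z}\times A$ by translating the first coordinate through $H_1\to\mathbb{Z}$. Grouping the lamps over each integer identifies $\bigoplus_{\mathbb{Z}\times A}E$ with $\bigoplus_{\mathbb{Z}}E^A$, on which $H_1$ acts by shifts. Since $\mathbb{Z}$ is free, $H_1=\Lambda\oplus\mathbb{Z}\tau$ for some $\tau$ mapping to $1$. The summand $\Lambda\cong\mathbb{Z}^{m-1}$ acts trivially and $\tau$ acts as the unit shift, so $G_1\cong\mathbb{Z}^{m-1}\times L_{E^A}$.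
\end{proof}

This replaces $|E|$ by $|E|^{|A|}$, which does not affect the arithmetic condition.

\begin{lemma}\label{lem:arith}
Integers $u,v\ge2$ are powers of a common integer if and only if $u^a=v^b$ for some $a,b\ge1$. For $\mu,\nu\ge1$, the integers $u,v$ are powers of a common integer if and only if $u^\mu,v^\nu$ are.
\end{lemma}

\begin{proof}
If $u=q^r$ and $v=q^s$, then $u^s=v^r$. Conversely, let $u^a=v^b$. Taking a root of both sides, we may assume that $a$ and $b$ are coprime. If $x_\lambda,y_\lambda$ are the exponents of a prime $\lambda$ in $u,v$, then $ax_\lambda=by_\lambda$, so $b$ divides $x_\lambda$ and $z_\lambda=x_\lambda/b=y_\lambda/a$ is an integer. With $q=\prod_\lambda\lambda^{z_\lambda}$ we get $u=q^b$ and $v=q^a$. For the second statement, $u^a=v^b$ gives $(u^\mu)^{a\nu}=(v^\nu)^{b\mu}$, and $(u^\mu)^a=(v^\nu)^b$ reads $u^{\mu a}=v^{\nu b}$.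
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:reduce} the two groups are quasi-isometric to $\mathbb{Z}^{m-1}\times L_{E_1}$ and $\mathbb{Z}^{m'-1}\times L_{F_1}$, where $E_1=E^A$ and $F_1=F^{A'}$ for finite groups $A,A'$. The groups $E_1,F_1$ are finite and non-trivial, so $L_{E_1},L_{F_1}\in\mathcal{C}_1$ by Proposition~\ref{prop:lamp}. By Theorem~\ref{thm:cancel}, the two products are quasi-isometric if and only if $m=m'$ and $L_{E_1},L_{F_1}$ are quasi-isometric. If $L_{E_1}$ and $L_{F_1}$ are quasi-isometric, then $|E_1|,|F_1|$ are powers of a common integer by Theorem~\ref{thm:EFW}; the converse is Lemma~\ref{lem:easy}. Finally $|E_1|=|E|^{|A|}$ and $|F_1|=|F|^{|A'|}$ are powers of a common integer if and only if $|E|$ and $|F|$ are, by Lemma~\ref{lem:arith}.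
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:class} with $m'=m$ and $\Lambda=\Lambda'=\mathbb{Z}^{m-1}$ a coordinate subgroup.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dumoncel}
Vincent Dumoncel, \emph{On the quasi-isometric classification of permutational wreath products}, arXiv:2409.20159 (2024).

\bibitem{EFW1}
Eskin, Fisher and Whyte, \emph{Coarse differentiation of quasi-isometries I}, Ann. of Math. 176 (2012).

\bibitem{EFW2}
Eskin, Fisher and Whyte, \emph{Coarse differentiation of quasi-isometries II}, Ann. of Math. 177 (2013).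

\end{thebibliography}
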